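\title{Box products of compact scattered spaces are $D$-spaces}

\begin{abstract}
We prove in ZFC that the box product of countably many compact Hausdorff scattered spaces is a $D$-space. This answers a question of Barriga-Acosta and Gartside. The proof passes to the quotient modulo finite differences and builds the closed discrete set greedily; the limit stages are controlled by a search procedure of countable length that can be simulated from two approximations of a point. We also treat locally compact paracompact factors, show that $\mathfrak c$ is the sharp bound for the size of the closed discrete sets, and prove that arbitrary box products of scattered metrizable spaces are hereditarily $D$.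
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are Hausdorff. A \emph{neighbornet} (neighborhood assignment) on a space $X$ is a map $U$ that assigns to each $x\in X$ an open set $U(x)\ni x$; for $S\subseteq X$ we write $U(S)=\bigcup\{U(x):x\in S\}$. The space $X$ is a \emph{$D$-space} if for every neighbornet $U$ there is a closed discrete set $D\subseteq X$ with $U(D)=X$, and it is \emph{hereditarily $D$} if all of its subspaces are $D$-spaces.

The definition is a relaxation of compactness. A space is compact exactly when every neighbornet $U$ admits a finite $D$ with $U(D)=X$: the sets $U(x)$ form an open cover, and conversely an open cover yields a neighbornet by choosing for each point a member that contains it. Replacing ``finite'' by ``closed discrete'' keeps all compact spaces and admits all discrete spaces, of any size. It still excludes the ordinal space $\omega_1$. An infinite subset of $\omega_1$ contains a strictly increasing sequence, which converges to its supremum, so the closed discrete subsets of $\omega_1$ are finite; and for $U(\alpha)=[0,\alpha]$ no finite $D$ satisfies $U(D)=\omega_1$.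

The \emph{box product} $\square_{i\in I}X_i$ is the set $\prod_{i\in I}X_i$ with the topology generated by all boxes $\prod_iU_i$ with $U_i$ open in $X_i$; we write $\square X^\omega$ when $I=\omega$ and all factors equal $X$. This topology destroys compactness at once: in $\square\{0,1\}^\omega$ every point is a box, so the space is discrete of size $\mathfrak c=2^{\aleph_0}$. It is nevertheless a $D$-space, and one asks which covering properties of the factors leave a trace in the box product. A space is \emph{scattered} if every nonempty subspace has an isolated point; ordinal spaces are examples, since $[0,\min A]$ isolates the least element of a set $A$ of ordinals. By a theorem of Kunen, under the Continuum Hypothesis (CH) the space $\square X^\omega$ is paracompact for every compact scattered $X$. The following question is posed in \cite{BG}.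

\begin{quote}
\emph{If $X$ is compact and scattered, is $\square X^\omega$ a $D$-space (a) in ZFC, or (b) at least under CH?}
\end{quote}

One reason to expect a positive answer to (b) is that under CH factors of size at most $\omega_1$ are handled by a recursion of length $\omega_1$ (Remark~\ref{rem:CH}). That recursion breaks down at stage $\omega_1$ as soon as the product is larger, whether because CH fails or because $X$ is large. We show that it can be continued, so that both answers are yes.

\begin{theorem}[ZFC]\label{thm:main}
If $X_n$ $(n<\omega)$ are nonempty compact Hausdorff scattered spaces, then $\square_nX_n$ is a $D$-space.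
\end{theorem}

Taking $X_n=X$ answers (a), and (b) is a special case. The proof does not use Kunen's theorem.

\begin{theorem}[ZFC]\label{thm:comp}
\mbox{}
\begin{enumerate}
\item[(1)] In Theorem~\ref{thm:main} it suffices that each $X_n$ is locally compact, paracompact and scattered. Paracompactness cannot be dropped here, and ``$D$'' cannot be strengthened to ``hereditarily $D$'' in Theorem~\ref{thm:main}.
\item[(2)] In Theorem~\ref{thm:main}, every open cover of $\square_nX_n$ has a subcover of size at most $\mathfrak c$, so every closed discrete set has size at most $\mathfrak c$. If infinitely many $X_n$ have at least two points, then some neighbornet $U$ satisfies $|D|\ge\mathfrak c$ whenever $U(D)=\square_nX_n$. So $\mathfrak c$ is the sharp bound for the size of the sets $D$.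
\item[(3)] If $I$ is any index set and all $X_i$ $(i\in I)$ are scattered and metrizable, then $\square_{i\in I}X_i$ is hereditarily $D$.
\end{enumerate}
\end{theorem}

We begin with part (3), which is the model for everything else. The set $D$ is built by adding uncovered points, and the only danger is that the points chosen so far accumulate at an uncovered point (Section~\ref{sec:greedy}). For scattered metrizable factors every accumulation point of a set $A$ is computed by one fixed binary operation from two points of $A$, so the danger is removed by closing under this operation (Sections~\ref{sec:greedy} and~\ref{sec:scattered}). For general compact scattered factors no such operation exists. We then work modulo finite differences (Section~\ref{sec:nabla}), describe a search that finds a covered neighborhood of a point after countably many questions about it (Section~\ref{sec:search}), and show that the answers, though not the point, can be computed from two approximations (Section~\ref{sec:simulate}). Section~\ref{sec:build} proves Theorem~\ref{thm:main} and Section~\ref{sec:comp} the remaining parts of Theorem~\ref{thm:comp}.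

``Almost all $n$'' means all but finitely many $n<\omega$. Ordinals carry the order topology. A set $D$ is closed discrete if and only if every point of the space has a neighborhood meeting $D$ in a finite set; in particular the union of two closed discrete sets is closed discrete.

\section{The greedy construction}\label{sec:greedy}

Let $U$ be a neighbornet on a space $X$. The first attempt at a set $D$ is to run through a well-ordering of $X$ and to select each point that is not covered by the neighborhoods of the points selected before it. The selected points cover $X$, and no point selected after $d$ lies in $U(d)$. For closed discrete sets $D,D'\subseteq X$ we record this property by writing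
\[
D\sqsubseteq D'\quad\text{if}\quad D\subseteq D'\ \text{ and }\ (D'\setminus D)\cap U(D)=\emptyset .
\]
The relation is transitive: if $D\sqsubseteq D'\sqsubseteq D''$ and $d\in D''\setminus D$, then either $d\in D'\setminus D$ or $d\notin U(D')\supseteq U(D)$. What can fail is closed discreteness at a limit stage. On $\omega_1$ with $U(\alpha)=[0,\alpha]$ and the natural order, the points $0,1,2,\dots$ are selected, and they accumulate at $\omega$, which is not yet covered. The next lemma says that this is the only way to fail.

\begin{lemma}\label{lem:chain}
Let $\delta$ be a limit ordinal, let $(D_\xi)_{\xi<\delta}$ be closed discrete sets with $D_\xi\sqsubseteq D_\eta$ for $\xi<\eta<\delta$, and let $D_\delta=\bigcup_{\xi<\delta}D_\xi$. If $\overline{D_\delta\setminus D_0}\subseteq U(D_\delta)$, then $D_\delta$ is closed discrete and $D_\xi\sqsubseteq D_\delta$ for all $\xi<\delta$.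
\end{lemma}

\begin{proof}
A point of $D_\delta\setminus D_\xi$ lies in $D_\eta\setminus D_\xi$ for some $\eta>\xi$, so it is not in $U(D_\xi)$. It remains to find for each $p\in X$ a neighborhood meeting $D_\delta$ in a finite set. If $p\in U(D_\xi)$ for some $\xi$, then $U(D_\xi)$ is a neighborhood of $p$ that misses $D_\delta\setminus D_\xi$, and we intersect it with a neighborhood that meets $D_\xi$ in a finite set. Otherwise $p\notin U(D_\delta)$. Then $p\notin D_0$, because $D_0\subseteq U(D_\delta)$, and $p\notin\overline{D_\delta\setminus D_0}$ by hypothesis. As $D_0$ is closed, $p\notin\overline{D_\delta}$.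
\end{proof}

\begin{lemma}\label{lem:basic}
Closed subspaces of $D$-spaces, topological sums of $D$-spaces, and $\sigma$-compact spaces (countable unions of compact sets) are $D$-spaces.
\end{lemma}

\begin{proof}
Let $F$ be closed in a $D$-space $X$ and let $U$ be a neighbornet on $F$. For $x\in F$ choose $U'(x)$ open in $X$ with $U'(x)\cap F=U(x)$, and put $U'(x)=X\setminus F$ for $x\notin F$. If $D$ is closed discrete with $U'(D)=X$, then $D\cap F$ is closed discrete and $U(D\cap F)=F$. For a sum, intersect each $U(x)$ with the summand of $x$ and take the union of the sets $D$ obtained in the summands; it is closed discrete because the summands are open and disjoint. If $X=\bigcup_mF_m$ with $F_m$ compact, put $D_0=\emptyset$ and $D_{m+1}=D_m\cup C_m$, where $C_m$ is a finite subset of the compact set $F_m\setminus U(D_m)$ with $F_m\setminus U(D_m)\subseteq U(C_m)$. Then $D_m\sqsubseteq D_{m+1}$ and $U(\bigcup_mD_m)=X$, so Lemma~\ref{lem:chain} applies.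
\end{proof}

To satisfy the hypothesis of Lemma~\ref{lem:chain} at an intermediate stage we must cover the accumulation points of the selected set before the stage is reached, hence we must be able to predict them. The simplest box product of nondiscrete compact spaces shows how.

\begin{example}\label{ex:omega}
On the convergent sequence $\omega+1=\{0,1,2,\dots\}\cup\{\omega\}$ define $j(y,y)=y$, and $j(y,y')=\omega$ for $y\ne y'$. On $\square(\omega+1)^\omega$ let $J(a,b)=(j(a_n,b_n))_n$. We claim that $\overline A\subseteq J(A\times A)$ for every set $A$. Let $x\in\overline A$. First pick $a\in A$ with $a_n=x_n$ whenever $x_n<\omega$; this condition describes a box around $x$. Then pick $b\in A$ with $b_n=x_n$ whenever $x_n<\omega$, and $b_n>a_n$ whenever $a_n<\omega=x_n$; this is again a box around $x$. If $x_n<\omega$, then $a_n=b_n=x_n$. If $x_n=\omega$ and $a_n<\omega$, then $a_n\ne b_n$ and $j(a_n,b_n)=\omega$. If $x_n=\omega=a_n$, then $j(a_n,b_n)=\omega$ whatever $b_n$ is. So $J(a,b)=x$. One approximation cannot tell whether a finite value $a_n$ is the true value of $x_n$ or an approximation of $\omega$; the second one, chosen after the first, tells it in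 all coordinates at once.
\end{example}

Say that a map $J:X\times X\to X$ \emph{computes closures} if $\overline A\subseteq J(A\times A)$ for all $A\subseteq X$.

\begin{proposition}\label{prop:closure}
If some map $J:X\times X\to X$ computes closures, then $X$ is hereditarily $D$.
\end{proposition}

\begin{proof}
Let $Z\subseteq X$ and let $U$ be a neighbornet on $Z$; closures and closed discreteness refer to $Z$. Call $S\subseteq Z$ \emph{$J$-closed} if $J(S\times S)\cap Z\subseteq S$. A $J$-closed set is closed in $Z$, because a point of $Z$ in its closure lies in $J(S\times S)\cap Z$. The plan is to let $D$ grow inside covered $J$-closed sets. Adding one point to a $J$-closed set $S$ may generate $|S|$ new points; covering these takes a recursion of length $|S|$, whose limit stages pose the same problem for smaller sets. We therefore prove the following by induction on infinite cardinals $\mu$.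

\smallskip
\noindent$(\ast)_\mu$\quad \emph{If $D$ is closed discrete and $S\subseteq Z$ has size at most $\mu$, then there are a closed discrete $D'\sqsupseteq D$ and a $J$-closed $S'\supseteq S$ of size at most $\mu$ with $D'\setminus D\subseteq S'\subseteq U(D')$.}
\smallskip

With $D=\emptyset$, $S=Z$ and $\mu=|Z|+\omega$ this gives $U(D')=Z$. We may assume $S\ne\emptyset$, since otherwise $D'=D$ and $S'=\emptyset$ will do.

Let $\mu=\omega$. Put $S^0=S$, $S^{k+1}=S^k\cup(J(S^k\times S^k)\cap Z)$ and $S'=\bigcup_kS^k$. This set is countable and $J$-closed; write $S'=\{s_0,s_1,\dots\}$. Let $D_0=D$, and let $D_{k+1}=D_k\cup\{s_k\}$ if $s_k\notin U(D_k)$ and $D_{k+1}=D_k$ otherwise. For $D'=\bigcup_kD_k$ we have $D'\setminus D\subseteq S'\subseteq U(D')$. Since $S'$ is closed, $\overline{D'\setminus D}\subseteq U(D')$, and Lemma~\ref{lem:chain} shows that $D'$ is closed discrete and $D\sqsubseteq D'$.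

Let $\mu>\omega$ and $S=\{s_\xi:\xi<\mu\}$. We construct, for $\xi\le\mu$, a $\sqsubseteq$-increasing sequence of closed discrete sets $D_\xi$ and an increasing sequence of $J$-closed sets $S_\xi$ with $|S_\xi|\le|\xi|+\omega$ and $D_\xi\setminus D\subseteq S_\xi\subseteq U(D_\xi)$, starting from $D_0=D$, $S_0=\emptyset$. To get $D_{\xi+1}$ and $S_{\xi+1}$ apply $(\ast)_{|\xi|+\omega}$, which is available as $|\xi|+\omega<\mu$, to $D_\xi$ and $S_\xi\cup\{s_\xi\}$; then $D_{\xi+1}\setminus D\subseteq(D_{\xi+1}\setminus D_\xi)\cup S_\xi\subseteq S_{\xi+1}$. At a limit $\delta\le\mu$ take unions. Then $|S_\delta|\le|\delta|\cdot(|\delta|+\omega)=|\delta|$, and $S_\delta$ is $J$-closed because any two of its points lie in one $S_\xi$. Hence $\overline{D_\delta\setminus D}\subseteq S_\delta\subseteq U(D_\delta)$, and Lemma~\ref{lem:chain} applies. The sets $D'=D_\mu$ and $S'=S_\mu$ are as required.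
\end{proof}

So $\square(\omega+1)^\omega$ is hereditarily $D$. The hypothesis of Proposition~\ref{prop:closure} is strong.

\begin{remark}\label{rem:limits}
If $J$ computes closures, then countable sets have countable closures, so no such $J$ exists on $[0,1]$. None exists on the compact scattered space $\omega_1+1$ either, since its subspace $\omega_1$ is not a $D$-space.
\end{remark}

\section{Scattered spaces and decoders}\label{sec:scattered}

Let $X$ be scattered. Its \emph{Cantor--Bendixson derivatives} are defined by $X^{(0)}=X$, by letting $X^{(\alpha+1)}$ be $X^{(\alpha)}$ with its isolated points removed, and by $X^{(\delta)}=\bigcap_{\alpha<\delta}X^{(\alpha)}$ for limit $\delta$. They are closed, and they decrease strictly as long as they are nonempty, so they are eventually empty. For $x\in X$ the least $\beta$ with $x\notin X^{(\beta)}$ is a successor $\alpha+1$; we call $\alpha=\operatorname{rk}(x)$ the \emph{rank} of $x$. Since $x$ is isolated in $X^{(\alpha)}$, it has a neighborhood all of whose other points have smaller rank. Subspaces of $X$ are scattered, and if $L\subseteq X$, then $L^{(\alpha)}\subseteq X^{(\alpha)}$ for all $\alpha$, by induction: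 a point that is not isolated in $L^{(\alpha)}$ is not isolated in the larger set $X^{(\alpha)}$.

Let $C\neq\emptyset$ be compact and scattered. The least $\beta$ with $C^{(\beta)}=\emptyset$ is not a limit, by compactness, so there is a largest $\rho(C)$ with $C^{(\rho(C))}\neq\emptyset$. The set $\operatorname{Top}(C)=C^{(\rho(C))}$ is compact and discrete, hence finite. The \emph{type} of $C$ is the pair
\[
\ell(C)=(\rho(C),|\operatorname{Top}(C)|),
\]
and types are ordered lexicographically, which is a well-order. For example, an $m$-point space has type $(0,m)$, and $\ell(\omega+1)=(1,1)$.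

\begin{lemma}\label{lem:scattered}
Let $C\ne\emptyset$ be compact and scattered.
\begin{enumerate}
\item[(a)] If $\emptyset\ne L\subseteq C$ is closed, then $\ell(L)\le\ell(C)$, and $\ell(L)<\ell(C)$ if $L$ misses a point of $\operatorname{Top}(C)$.
\item[(b)] $C$ has a base of clopen sets.
\item[(c)] If $f:C\to Y$ is continuous and onto a Hausdorff space $Y$, then $Y$ is scattered.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $L^{(\alpha)}\subseteq C^{(\alpha)}$ we get $\rho(L)\le\rho(C)$, and if equality holds then $\operatorname{Top}(L)\subseteq\operatorname{Top}(C)\cap L$.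

(b) A nonempty connected subset of $C$ has an isolated point, which is clopen in it, so the subset is a singleton. It is a standard fact that a compact Hausdorff space whose connected subsets have at most one point has a base of clopen sets.

(c) Let $\emptyset\ne L\subseteq Y$ be closed. The family of closed $K\subseteq C$ with $f(K)=L$ contains $f^{-1}(L)$, and it is closed under intersections of chains: for $y\in L$ the nonempty compact sets $K\cap f^{-1}(y)$, with $K$ in the chain, have a common point. By Zorn's lemma there is a minimal such $K$. Let $p$ be isolated in $K$. Then $f(K\setminus\{p\})$ is compact and, by minimality, a proper subset of $L$, so $L\setminus f(K\setminus\{p\})=\{f(p)\}$ is open in $L$. Thus nonempty closed sets have isolated points. If $A\subseteq Y$ is any nonempty set, an isolated point of $\overline A$ belongs to the dense subset $A$ and is isolated in it.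
\end{proof}

Example~\ref{ex:omega} rested on a property of one coordinate, which we now isolate.

\begin{definition}\label{def:decoder}
A \emph{decoder} on a space $Y$ is a map $J:Y\times Y\to Y$ such that for each $z\in Y$ there is an open $O\ni z$, and for each $y\in O$ an open $O'_y\ni z$, with $J(y,y')=z$ whenever $y\in O$ and $y'\in O'_y$.
\end{definition}

Taking $y=y'=z$ shows that $J(z,z)=z$. In a metric space the distance between the two approximations gives a scale, and at a small scale around $z$ the point $z$ is recognized by its rank.

\begin{lemma}\label{lem:decoder}
Every scattered metrizable space has a decoder.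
\end{lemma}

\begin{proof}
Let $d$ be a metric on $Y$ and let $B(y,\varepsilon)$ denote the open ball. Put $J(y,y)=y$. For $y\ne y'$ let $J(y,y')$ be the unique point of maximal rank in $B(y,2d(y,y'))$ if there is one, and $y$ otherwise. Given $z$, choose $\varepsilon>0$ such that all other points of $B(z,\varepsilon)$ have rank below $\operatorname{rk}(z)$. Then $z$ is the unique point of maximal rank in every set $B$ with $z\in B\subseteq B(z,\varepsilon)$. Let $O=B(z,\varepsilon/4)$, $O'_z=B(z,\varepsilon/2)$, and $O'_y=B(z,\frac12d(y,z))$ for $y\in O\setminus\{z\}$.

If $y=z$ and $y'\in O'_z$, then either $y'=z$ and $J(z,z)=z$, or $z\in B(z,2d(z,y'))\subseteq B(z,\varepsilon)$ and $J(z,y')=z$. If $y\in O\setminus\{z\}$ and $y'\in O'_y$, the triangle inequality gives $\frac12d(y,z)<d(y,y')<\frac32d(y,z)$. The first inequality shows $y\ne y'$ and $z\in B(y,2d(y,y'))$. The second shows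
\[
B(y,2d(y,y'))\subseteq B(y,3d(y,z))\subseteq B(z,4d(y,z))\subseteq B(z,\varepsilon).
\]
Hence $J(y,y')=z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(3)]
Let $J_i$ be a decoder on $X_i$ and $J(a,b)=(J_i(a_i,b_i))_{i\in I}$. By Proposition~\ref{prop:closure} it suffices to show that $J$ computes closures in $\square_iX_i$. Let $x\in\overline A$, and let $O_i$ and $O'_{i,y}$ $(y\in O_i)$ be the open sets of Definition~\ref{def:decoder} for $J_i$ and $z=x_i$. Pick $a\in A\cap\prod_iO_i$ and then $b\in A\cap\prod_iO'_{i,a_i}$; both boxes are neighborhoods of $x$. Then $J_i(a_i,b_i)=x_i$ for all $i$.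
\end{proof}

With a single factor this argument shows that a decoder computes closures, so $\omega_1+1$ has no decoder by Remark~\ref{rem:limits}. In the proof of Theorem~\ref{thm:main} decoders will be applied not to the factors but to metrizable images of them.

\section{The nabla product}\label{sec:nabla}

From here to the end of Section~\ref{sec:build} we fix nonempty compact scattered spaces $X_n$ $(n<\omega)$ and write $\square=\square_nX_n$. To decode a point $x$ in countably many metrizable images simultaneously we must choose an approximation in countably many neighborhoods of $x$ at once. In $\square$ a countable intersection of neighborhoods need not be a neighborhood; modulo finite differences it is.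

Put $x\sim y$ if $x_n=y_n$ for almost all $n$, let $\nabla$ be the set of equivalence classes, and let $q:\square\to\nabla$ send a point to its class. For a sequence $V=(V_n)_n$ with $V_n\subseteq X_n$ let
\[
\langle V\rangle=\{q(x): x_n\in V_n\text{ for almost all }n\}.
\]
Whether $q(x)\in\langle V\rangle$ can be tested on any representative. Since $\langle V\rangle\cap\langle W\rangle=\langle(V_n\cap W_n)_n\rangle$, the sets $\langle V\rangle$ with all $V_n$ open form a base of a topology on $\nabla$; this space is the \emph{nabla product}. Let $\mathcal V$ be the set of sequences $V$ with all $V_n$ clopen. For each $p\in\nabla$ we fix a representative $\hat p=(\hat p_n)_n\in\square$.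

\begin{lemma}\label{lem:nabla}
\mbox{}
\begin{enumerate}
\item[(a)] The map $q$ is continuous, $\nabla$ is Hausdorff, and the sets $\langle V\rangle$ with $V\in\mathcal V$ form a base of $\nabla$.
\item[(b)] $\nabla$ is a $P$-space: countable intersections of open sets are open. Countable subsets of $\nabla$ are closed discrete.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $q(x)\in\langle V\rangle$ with all $V_n$ open. By Lemma~\ref{lem:scattered}(b) choose clopen $W_n$ with $x_n\in W_n\subseteq V_n$ when $x_n\in V_n$, and let $W_n=X_n$ for the finitely many other $n$. Then $q(x)\in\langle W\rangle\subseteq\langle V\rangle$, and $x\in\prod_nW_n\subseteq q^{-1}(\langle V\rangle)$. This gives the base and the continuity of $q$. If $x\not\sim y$, take open $V_n\ni x_n$ and $W_n\ni y_n$, disjoint whenever $x_n\ne y_n$. Then $V_n\cap W_n=\emptyset$ for infinitely many $n$, so $\langle V\rangle\cap\langle W\rangle=\emptyset$.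

(b) Let $q(x)\in\bigcap_k\langle V^k\rangle$ with all $V^k_n$ open. Put $V_n=\bigcap\{V^k_n:k\le n,\ x_n\in V^k_n\}$, and $V_n=X_n$ if there is no such $k$. Each $V_n$ is an open neighborhood of $x_n$, and for fixed $k$ we have $V_n\subseteq V^k_n$ for almost all $n$. So $q(x)\in\langle V\rangle\subseteq\bigcap_k\langle V^k\rangle$. If $A\subseteq\nabla$ is countable and $p\in\nabla$, then $\bigcap_{a\in A\setminus\{p\}}(\nabla\setminus\{a\})$ is a neighborhood of $p$ meeting $A$ in at most $p$.
\end{proof}

The fibers of $q$ are $\sigma$-compact: for $p\in\nabla$ and $t=\hat p$ we have $q^{-1}(p)=\bigcup_mF_m$, where $F_m=\{y:y_i=t_i\text{ for all }i\ge m\}$ is homeomorphic to the finite product $\prod_{i<m}X_i$. Compactness of the factors also gives the following tube lemma.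

\begin{lemma}\label{lem:tube}
If $W\subseteq\square$ is open and $q^{-1}(p)\subseteq W$, then there is an open $G\ni p$ in $\nabla$ with $q^{-1}(G)\subseteq W$.
\end{lemma}

\begin{proof}
Let $t$ and $F_m$ be as above. Fix $m$ and cover $F_m$ by finitely many open boxes $B^j=\prod_iB^j_i\subseteq W$ $(j\le k)$, each meeting $F_m$. For $i\ge m$ let $V^m_i=\bigcap_jB^j_i$, an open neighborhood of $t_i$. Suppose $z_i\in V^m_i$ for all $i\ge m$. The point $(z_0,\dots,z_{m-1},t_m,t_{m+1},\dots)$ of $F_m$ lies in some $B^j$, so $z_i\in B^j_i$ for $i<m$, and $z_i\in V^m_i\subseteq B^j_i$ for $i\ge m$. Thus $z\in W$. Now let $V_i=\bigcap_{m\le i}V^m_i\ni t_i$ and $G=\langle V\rangle$. If $q(z)\in G$, there is $m$ with $z_i\in V_i\subseteq V^m_i$ for all $i\ge m$, so $z\in W$.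
\end{proof}

\begin{lemma}\label{lem:reduce}
If $\nabla$ is a $D$-space, then $\square$ is a $D$-space.
\end{lemma}

\begin{proof}
Let $U$ be a neighbornet on $\square$. For $p\in\nabla$ the fiber $q^{-1}(p)$ is closed in $\square$, and it is a $D$-space by Lemma~\ref{lem:basic}. So there is $C_p\subseteq q^{-1}(p)$, closed discrete in the fiber and hence in $\square$, with $q^{-1}(p)\subseteq U(C_p)$. By Lemma~\ref{lem:tube} choose an open $G(p)\ni p$ with $q^{-1}(G(p))\subseteq U(C_p)$. Let $E\subseteq\nabla$ be closed discrete with $G(E)=\nabla$, and put $D=\bigcup_{p\in E}C_p$. Then $U(D)\supseteq q^{-1}(G(E))=\square$. Given $x\in\square$, take an open $O\ni q(x)$ with $O\cap E\subseteq\{q(x)\}$. The neighborhood $q^{-1}(O)$ of $x$ meets $D$ in a subset of the closed discrete set $C_{q(x)}$, so a smaller neighborhood meets $D$ in a finite set.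
\end{proof}

\begin{remark}\label{rem:CH}
If $|\nabla|\le\omega_1$, the greedy construction shows that $\nabla$ is a $D$-space. Enumerate $\nabla=\{p_\xi:\xi<\omega_1\}$ and select $p_\xi$ if it is not yet covered. The sets $D_\xi$ of points selected before stage $\xi<\omega_1$ are countable, hence closed discrete, and Lemma~\ref{lem:chain} applies to their union, which covers $\nabla$. Under CH this settles the case $|X_n|\le\omega_1$, as $\omega_1^{\,\omega}=\mathfrak c^{\,\omega}=\mathfrak c=\omega_1$. For larger $\nabla$ stage $\omega_1$ is intermediate, and the closure of the $\omega_1$ points selected so far must be covered.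
\end{remark}

\section{Searching for a neighborhood of a point}\label{sec:search}

In Proposition~\ref{prop:closure} we covered the closure of a set $S$ by computing its points. Lemma~\ref{lem:chain} asks for less: each $p\in\overline S$ must lie in some basic open set $\langle V\rangle$ that is already covered. We describe a procedure that finds such a $V$. It maintains clopen sets $K_n\ni\hat p_n$, starting from $K_n=X_n$. It guesses that $p$ is the point whose coordinates are top points of the $K_n$, and it is handed a neighborhood $\langle V\rangle$ of this guess. If $p\in\langle V\rangle$, the search has succeeded. If not, then at infinitely many coordinates $V_n$ contains the top point of $K_n$ but not $\hat p_n$; there $K_n$ is replaced by $K_n\setminus V_n$, which has smaller type. For $X_n=\omega+1$ the first guess is the class of $(\omega,\omega,\dots)$; if $V_n=[f(n),\omega]$, then $K_n$ becomes the finite set $[0,f(n))$ wherever $\hat p_n<f(n)$, and the type drops from $(1,1)$ to $(0,f(n))$. The procedure uses $p$ only through the answers to the questions ``is $\hat p_n\in V_n$?''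

Let $\mathcal K$ be the set of sequences $K=(K_n)_n$ with $K_n$ a nonempty clopen subset of $X_n$. Let $[K]$ be the class of $K$ modulo equality at almost all $n$, and let $\mathcal K^*$ be the set of classes. For each $n$ and each nonempty clopen $C\subseteq X_n$ fix a point $\operatorname{top}(C)\in\operatorname{Top}(C)$. For $\theta=[K]$ the point $\operatorname{top}(\theta)=q((\operatorname{top}(K_n))_n)$ of $\nabla$ does not depend on the representative $K$.

\begin{definition}\label{def:assignment}
An \emph{assignment} is a function $v$ from a subset $\operatorname{dom}v$ of $\mathcal K^*$ to $\mathcal V$ such that $\operatorname{top}(\theta)\in\langle v(\theta)\rangle$ for all $\theta\in\operatorname{dom}v$. We write $\langle v\rangle=\bigcup\{\langle v(\theta)\rangle:\theta\in\operatorname{dom}v\}$.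
\end{definition}

An assignment takes a class modulo finite as input and returns an actual sequence; Remark~\ref{rem:errors} explains why this matters.

\subsection*{One coordinate}
We first express the set maintained at one coordinate as a function of the questions and the answers alone. Fix $n$, an ordinal $\alpha<\omega_1$ and a sequence $W=(W^\beta)_{\beta<\alpha}$ of clopen subsets of $X_n$. Let $2^\alpha=\{0,1\}^\alpha$ carry the product topology, and define
\[
\varphi_W:X_n\to2^\alpha,\qquad \varphi_W(x)(\beta)=1\iff x\in W^\beta ,
\]
and $Y_W=\varphi_W(X_n)$. The map $\varphi_W$ is continuous because the $W^\beta$ are clopen. For $z\in Y_W$ define $L^\beta\subseteq X_n$ for $\beta\le\alpha$ by $L^0=X_n$,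
\[
L^{\beta+1}=\begin{cases}L^\beta\setminus W^\beta&\text{if }\operatorname{top}(L^\beta)\in W^\beta\text{ and }z(\beta)=0,\\ L^\beta&\text{otherwise,}\end{cases}
\]
and $L^\delta=\bigcap_{\beta<\delta}L^\beta$ for limit $\delta$. Put $k(W,z)=L^\alpha$.

\begin{lemma}\label{lem:coordinate}
The sets $L^\beta$ $(\beta\le\alpha)$ are well defined, clopen and decreasing, and they contain the nonempty set $\varphi_W^{-1}(z)$. If $L^{\beta+1}\neq L^\beta$, then $\ell(L^{\beta+1})<\ell(L^\beta)$. Moreover $L^\beta=k(W{\restriction}\beta,z{\restriction}\beta)$.
\end{lemma}

\begin{proof}
We show by induction on $\beta$ that $L^\beta$ is clopen and contains $\varphi_W^{-1}(z)$; then $\operatorname{top}(L^\beta)$ is defined. If $L^{\beta+1}\ne L^\beta$, then $L^{\beta+1}=L^\beta\setminus W^\beta$ is clopen; it contains $\varphi_W^{-1}(z)$, since $z(\beta)=0$ means that $\varphi_W^{-1}(z)$ misses $W^\beta$; and it misses $\operatorname{top}(L^\beta)$, so its type is smaller by Lemma~\ref{lem:scattered}(a). Let $\delta\le\alpha$ be a limit. The types $\ell(L^\beta)$, $\beta<\delta$, do not increase, and a well-order has no infinite strictly decreasing sequence, so $L^{\beta+1}\ne L^\beta$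 for only finitely many $\beta<\delta$. Take $\gamma<\delta$ above all these $\beta$. Then $L^\beta=L^\gamma$ for $\gamma\le\beta<\delta$ by induction on $\beta$, so $L^\delta=L^\gamma$. The last claim holds because $z{\restriction}\beta\in Y_{W\restriction\beta}$ and the recursion up to $\beta$ uses only $W{\restriction}\beta$ and $z{\restriction}\beta$.
\end{proof}

\subsection*{All coordinates}
Let $v$ be an assignment and $p\in\nabla$. The \emph{$v$-search for $p$} is defined by recursion on $\alpha<\omega_1$. Suppose that classes $\theta^\beta(p)\in\operatorname{dom}v$ have been defined for all $\beta<\alpha$. Put $V^\beta=v(\theta^\beta(p))$ and $V_n^{<\alpha}=(V_n^\beta)_{\beta<\alpha}$, and define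
\begin{equation}\label{eq:search}
K^\alpha_n(p)=k\bigl(V_n^{<\alpha},\ \varphi_{V_n^{<\alpha}}(\hat p_n)\bigr),\qquad \theta^\alpha(p)=[(K^\alpha_n(p))_n].
\end{equation}
The recursion stops at the first $\alpha$ with $\theta^\alpha(p)\notin\operatorname{dom}v$. This $\alpha$ is the \emph{length} $\lambda_v(p)$ of the search; if there is no such $\alpha$, we put $\lambda_v(p)=\omega_1$.

\begin{lemma}\label{lem:terminate}
If $\lambda_v(p)=\omega_1$, then $p\in\langle v(\theta^\alpha(p))\rangle$ for some $\alpha<\omega_1$. In particular $p\in\langle v\rangle$.
\end{lemma}

\begin{proof}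
Fix $n$. For $\beta\le\alpha<\omega_1$ the restriction of $\varphi_{V_n^{<\alpha}}(\hat p_n)$ to $\beta$ is $\varphi_{V_n^{<\beta}}(\hat p_n)$, so by Lemma~\ref{lem:coordinate} the sets $K^\beta_n(p)$, $\beta\le\alpha$, are the sets $L^\beta$ in the computation of $K_n^\alpha(p)$. Hence the sequence $(K^\alpha_n(p))_{\alpha<\omega_1}$ decreases, its type drops whenever $K_n^{\alpha+1}(p)\ne K_n^\alpha(p)$, and this happens whenever $\operatorname{top}(K_n^\alpha(p))\in V^\alpha_n$ and $\hat p_n\notin V^\alpha_n$. So $N_n=\{\alpha<\omega_1:K_n^{\alpha+1}(p)\ne K_n^\alpha(p)\}$ is finite. Pick $\alpha<\omega_1$ outside the countable set $\bigcup_nN_n$. Since $v$ is an assignment, $\operatorname{top}(K_n^\alpha(p))\in V_n^\alpha$ for almost all $n$, and for these $n$ we get $\hat p_n\in V^\alpha_n$ from $\alpha\notin N_n$. Thus $p\in\langle V^\alpha\rangle$.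
\end{proof}

\begin{example}\label{ex:long}
The search need not succeed at a finite stage. Let $X_n=\{0,\dots,n\}$ be discrete, $\operatorname{top}(C)=\max C$, and $\hat p=(0,0,\dots)$. For each $\theta\in\mathcal K^*$ choose a representative $K$ and let $v(\theta)=(\{\max K_n\})_n$. Each step removes at most one point at almost all coordinates, so for each $m<\omega$ we have $|K^m_n(p)|\ge n+1-m$ for almost all $n$. Hence $V^m_n=\{\max K^m_n(p)\}\not\ni0$ for almost all $n$, and $p\notin\langle V^m\rangle$.
\end{example}

\section{Simulating the search from two approximations}\label{sec:simulate}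

At stage $\alpha<\omega_1$ the search depends on $\hat p_n$ only through the point $\varphi_{V_n^{<\alpha}}(\hat p_n)$ of $Y_{V_n^{<\alpha}}$. This space is compact, it is scattered by Lemma~\ref{lem:scattered}(c), and it is metrizable because $2^\alpha$ is a countable product of two-point spaces. So it has a decoder, and two approximations of $p$ can stand in for $p$. By Lemma~\ref{lem:decoder}, fix once and for all, for every $\alpha<\omega_1$ and every nonempty scattered $Y\subseteq2^\alpha$, a decoder $J_Y$ on $Y$.

Let $v$ be an assignment and $a,b\in\nabla$. The \emph{$v$-simulation by $(a,b)$} is defined by the same recursion as the search, with the decoded value in place of the true one. If $\theta^\beta(a,b)\in\operatorname{dom}v$ are defined for all $\beta<\alpha$, put $V^\beta=v(\theta^\beta(a,b))$, $W_n=V_n^{<\alpha}$, and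
\begin{equation}\label{eq:simulate}
K^\alpha_n(a,b)=k\Bigl(W_n,\ J_{Y_{W_n}}\bigl(\varphi_{W_n}(\hat a_n),\varphi_{W_n}(\hat b_n)\bigr)\Bigr),\qquad\theta^\alpha(a,b)=[(K^\alpha_n(a,b))_n].
\end{equation}
The length $\lambda_v(a,b)\le\omega_1$ is the first $\alpha$ with $\theta^\alpha(a,b)\notin\operatorname{dom}v$, or $\omega_1$ if there is none. The decoder is applied afresh at every stage, and we do not claim that the sets $K_n^\alpha(a,b)$ decrease with $\alpha$. A set $S\subseteq\nabla$ is \emph{$v$-complete} if $\lambda_v(a,b)=\omega_1$ for all $a,b\in S$. This notion takes over the role of ``$J$-closed and covered''.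

\begin{lemma}\label{lem:monotone}
Let $v\subseteq v'$ be assignments and $a,b\in\nabla$. Then $\lambda_v(a,b)\le\lambda_{v'}(a,b)$, and the inequality is strict if $\lambda=\lambda_v(a,b)$ is countable and the class $\theta^\lambda(a,b)$ of the $v$-simulation lies in $\operatorname{dom}v'$. In particular, $v$-complete sets are $v'$-complete.
\end{lemma}

\begin{proof}
By induction on countable $\alpha\le\lambda_v(a,b)$, the class $\theta^\alpha(a,b)$ is the same in both simulations, because the earlier classes lie in $\operatorname{dom}v$, where $v$ and $v'$ agree. Both claims follow.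
\end{proof}

\begin{lemma}[Key lemma]\label{lem:key}
If $S$ is $v$-complete, then $\overline S\subseteq\langle v\rangle$.
\end{lemma}

\begin{proof}
Let $p\in\overline S$. By Lemma~\ref{lem:terminate} it suffices to show $\lambda_v(p)=\omega_1$. Suppose that $\alpha=\lambda_v(p)$ is countable, so that $\theta^\gamma(p)$ is defined for $\gamma\le\alpha$ and $\theta^\alpha(p)\notin\operatorname{dom}v$. Let $V^\beta=v(\theta^\beta(p))$ for $\beta<\alpha$. For $\gamma\le\alpha$ and $n<\omega$ write $\varphi^\gamma_n$ for $\varphi_{V_n^{<\gamma}}$ and $J^\gamma_n$ for the fixed decoder on $\varphi^\gamma_n(X_n)$, and put $z^\gamma_n=\varphi^\gamma_n(\hat p_n)$. We find $a,b\in S$ that decode $z^\gamma_n$ for all $\gamma\le\alpha$; all these $\gamma$ are needed, because the simulation reaches the questions of stage $\alpha$ only by reproducing the earlier stages.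

\emph{The first approximation.} Let $O^\gamma_n\subseteq X_n$ be the $\varphi^\gamma_n$-preimage of the open set $O$ of Definition~\ref{def:decoder} for $J^\gamma_n$ and $z=z^\gamma_n$. It is an open neighborhood of $\hat p_n$, so $p\in\langle O^\gamma\rangle$, where $O^\gamma=(O^\gamma_n)_n$. As $\alpha$ is countable and $\nabla$ is a $P$-space, $\bigcap_{\gamma\le\alpha}\langle O^\gamma\rangle$ is a neighborhood of $p$. Pick $a\in S$ in it.

\emph{The second approximation.} For $\gamma\le\alpha$ and $n$ with $\hat a_n\in O^\gamma_n$, let $Q^\gamma_n$ be the $\varphi^\gamma_n$-preimage of the set $O'_y$ for $y=\varphi^\gamma_n(\hat a_n)$; for the other $n$, of which there are finitely many for each $\gamma$, let $Q^\gamma_n=X_n$. Again $\hat p_n\in Q^\gamma_n$, and we pick $b\in S\cap\bigcap_{\gamma\le\alpha}\langle Q^\gamma\rangle$. For each $\gamma\le\alpha$, almost all $n$ satisfy both $\hat a_n\in O^\gamma_n$ and $\hat b_n\in Q^\gamma_n$, and so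
\begin{equation}\label{eq:decode}
J^\gamma_n\bigl(\varphi^\gamma_n(\hat a_n),\varphi^\gamma_n(\hat b_n)\bigr)=\varphi^\gamma_n(\hat p_n)\qquad\text{for almost all }n.
\end{equation}

\emph{Comparison.} We show $\theta^\gamma(a,b)=\theta^\gamma(p)$ by induction on $\gamma\le\alpha$. If this holds for all $\beta<\gamma$, then $v(\theta^\beta(a,b))=v(\theta^\beta(p))=V^\beta$ for $\beta<\gamma$, with equality at \emph{every} coordinate. So stage $\gamma$ of the simulation uses the sequences $V_n^{<\gamma}$, the maps $\varphi^\gamma_n$ and the decoders $J^\gamma_n$. Comparing \eqref{eq:search} and \eqref{eq:simulate}, we see from \eqref{eq:decode} that $K^\gamma_n(a,b)=K^\gamma_n(p)$ for almost all $n$, that is, $\theta^\gamma(a,b)=\theta^\gamma(p)$. For $\gamma=\alpha$ completeness of $S$ gives $\theta^\alpha(p)=\theta^\alpha(a,b)\in\operatorname{dom}v$, a contradiction.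
\end{proof}

\begin{remark}\label{rem:errors}
The $P$-space property is paid for by finitely many wrong coordinates at each stage $\gamma$ in \eqref{eq:decode}. Errors of this kind could add up: if the sequences $V^\beta$ of the search and of the simulation differed at coordinate $n=\beta$ for each $\beta<\omega$, then the two sequences $V_n^{<\omega}$ would differ for every $n$. Two features of the definitions prevent this. The assignment reads only the class $\theta^\beta$, so $V^\beta$ is recovered exactly; and $K^\gamma_n(a,b)$ is recomputed by $k$ from $V_n^{<\gamma}$ and the newly decoded value, not from the possibly wrong sets $K^\beta_n(a,b)$, $\beta<\gamma$.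
\end{remark}

\section{The nabla product is a $D$-space}\label{sec:build}

Fix a neighbornet $U$ on $\nabla$. We run the argument of Proposition~\ref{prop:closure}, building the assignment together with $D$ so that $\langle v\rangle$ is always covered. A \emph{state} is a pair $(D,v)$ with $D\subseteq\nabla$ closed discrete, $v$ an assignment, and $\langle v\rangle\subseteq U(D)$. Write $(D,v)\le(D',v')$ if $D\sqsubseteq D'$ and $v\subseteq v'$; this relation is transitive.

\begin{lemma}\label{lem:limitstate}
Let $\delta$ be a limit ordinal, let $(D_\xi,v_\xi)_{\xi<\delta}$ be a $\le$-increasing sequence of states, and let $D_\delta=\bigcup_\xi D_\xi$, $v_\delta=\bigcup_\xi v_\xi$. Suppose that $D_\delta\setminus D_0$ is countable or is contained in a $v_\delta$-complete set $S$. Then $(D_\delta,v_\delta)$ is a state and $(D_\xi,v_\xi)\le(D_\delta,v_\delta)$ for all $\xi<\delta$.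
\end{lemma}

\begin{proof}
The union $v_\delta$ is an assignment, and $\langle v_\delta\rangle=\bigcup_\xi\langle v_\xi\rangle\subseteq U(D_\delta)$. By Lemma~\ref{lem:chain} it suffices to show $\overline{D_\delta\setminus D_0}\subseteq U(D_\delta)$. If $D_\delta\setminus D_0$ is countable, it is closed by Lemma~\ref{lem:nabla}(b), and $D_\delta\subseteq U(D_\delta)$. In the other case Lemma~\ref{lem:key} gives $\overline{D_\delta\setminus D_0}\subseteq\overline S\subseteq\langle v_\delta\rangle\subseteq U(D_\delta)$.
\end{proof}

\begin{lemma}\label{lem:step}
Let $(D,v)$ be a state, $s\in\nabla$, and let $\Theta\subseteq\mathcal K^*$ be countable. There is a state $(D',v')\ge(D,v)$ with $D'\setminus D$ countable, $s\in U(D')$ and $\Theta\subseteq\operatorname{dom}v'$.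
\end{lemma}

\begin{proof}
Let $T=\{s\}\cup\{\operatorname{top}(\theta):\theta\in\Theta\}$ and $D'=D\cup(T\setminus U(D))$. The countable set $T\setminus U(D)$ is closed discrete, so $D'$ is closed discrete, $D\sqsubseteq D'$, and $T\subseteq U(D')$. Extend $v$ to $v'$ by choosing, for each $\theta\in\Theta\setminus\operatorname{dom}v$, a sequence $v'(\theta)\in\mathcal V$ with $\operatorname{top}(\theta)\in\langle v'(\theta)\rangle\subseteq U(D')$; this is possible by Lemma~\ref{lem:nabla}(a).
\end{proof}

In Proposition~\ref{prop:closure} the induction started at $\omega$. A simulation needs $\omega_1$ steps to become complete, and each step may add a point to $D$, so now it starts at $\omega_1$; the limit stages below $\omega_1$ are harmless because countable sets are closed.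

\begin{proposition}\label{prop:build}
Let $\mu\ge\omega_1$ be a cardinal, $(D,v)$ a state, and $S\subseteq\nabla$ with $|S|\le\mu$. There are a state $(D',v')\ge(D,v)$ and a $v'$-complete set $S'\supseteq S$ with $|S'|\le\mu$ and $D'\setminus D\subseteq S'\subseteq U(D')$.
\end{proposition}

\begin{proof}
We use induction on $\mu$. If $S=\emptyset$, take $(D',v')=(D,v)$ and $S'=\emptyset$. Otherwise write $S=\{s_\xi:\xi<\mu\}$. In both cases below we construct a $\le$-increasing sequence of states $(D_\xi,v_\xi)$ and an increasing sequence of sets $S_\xi$ such that $(D_0,v_0,S_0)=(D,v,\emptyset)$, $s_\xi\in S_{\xi+1}$ and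
\begin{equation}\label{eq:sandwich}
D_\xi\setminus D\subseteq S_\xi\subseteq U(D_\xi),
\end{equation}
taking unions at limit stages. Unions preserve \eqref{eq:sandwich}; what must be checked at a limit is a hypothesis of Lemma~\ref{lem:limitstate}.

\emph{The case $\mu=\omega_1$.} For $\xi<\omega_1$ the sets $S_\xi$ will be countable. Given stage $\xi$, let $\Theta_\xi$ be the countable set of the classes at which the $v_\xi$-simulations by pairs from $S_\xi$ stop, that is, the classes $\theta^\lambda(a,b)$ with $a,b\in S_\xi$ and $\lambda=\lambda_{v_\xi}(a,b)<\omega_1$. Let $(D_{\xi+1},v_{\xi+1})$ be given by Lemma~\ref{lem:step} for $(D_\xi,v_\xi)$, $s_\xi$ and $\Theta_\xi$, and put $S_{\xi+1}=S_\xi\cup\{s_\xi\}\cup(D_{\xi+1}\setminus D_\xi)$. This set is countable and satisfies \eqref{eq:sandwich}. At a limit $\delta<\omega_1$ the set $D_\delta\setminus D\subseteq S_\delta$ is countable, so the first alternative of Lemma~\ref{lem:limitstate} applies.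

Let $D'$, $v'$, $S'$ be the unions over $\xi<\omega_1$. Then $S\subseteq S'$, $|S'|\le\omega_1$ and $D'\setminus D\subseteq S'\subseteq U(D')$. We claim that $S'$ is $v'$-complete. Let $a,b\in S'$, say $a,b\in S_\eta$, and suppose that $\lambda'=\lambda_{v'}(a,b)$ is countable. By Lemma~\ref{lem:monotone} the ordinals $\lambda_\xi=\lambda_{v_\xi}(a,b)$ are nondecreasing in $\xi$ and at most $\lambda'$, and $\lambda_\xi<\lambda_{\xi+1}$ for $\xi\ge\eta$ because $\Theta_\xi\subseteq\operatorname{dom}v_{\xi+1}$. So $\xi\mapsto\lambda_\xi$ maps the uncountable set $[\eta,\omega_1)$ injectively into the countable set $\lambda'+1$, which is impossible. By the second alternative of Lemma~\ref{lem:limitstate}, $(D',v')$ is a state above $(D,v)$.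

\emph{The case $\mu>\omega_1$.} Now we require for $\xi\le\mu$ that $|S_\xi|\le|\xi|+\omega_1$ and that $S_\xi$ is $v_\xi$-complete. For the successor step apply the induction hypothesis for the cardinal $|\xi|+\omega_1<\mu$ to the state $(D_\xi,v_\xi)$ and the set $S_\xi\cup\{s_\xi\}$; the first inclusion in \eqref{eq:sandwich} follows from $D_{\xi+1}\setminus D\subseteq(D_{\xi+1}\setminus D_\xi)\cup S_\xi$. At a limit $\delta\le\mu$ we have $|S_\delta|\le|\delta|\cdot(|\delta|+\omega_1)=|\delta|+\omega_1$. Any two points of $S_\delta$ lie in one $S_\xi$, which is $v_\delta$-complete by Lemma~\ref{lem:monotone}. So $S_\delta$ is $v_\delta$-complete, and the second alternative of Lemma~\ref{lem:limitstate} applies. Take $(D',v',S')=(D_\mu,v_\mu,S_\mu)$.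
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:build} to the state $(\emptyset,\emptyset)$, the set $S=\nabla$ and $\mu=|\nabla|+\omega_1$. We obtain a closed discrete $D'\subseteq\nabla$ with $U(D')=\nabla$. As $U$ was arbitrary, $\nabla$ is a $D$-space, and by Lemma~\ref{lem:reduce} so is $\square_nX_n$.
\end{proof}

\begin{remark}\label{rem:hyp}
Compactness of the factors was used for the reduction to $\nabla$ (Lemmas~\ref{lem:tube} and~\ref{lem:reduce}) and, together with scatteredness, for clopen bases, for the well-founded type $\ell$, and to see that the images $Y_W$ are scattered and so carry decoders. Countability of the index set makes the fibers $\sigma$-compact and $\nabla$ a $P$-space, and it makes the search succeed at a countable stage, where the images $Y_W$ are metrizable.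
\end{remark}

\section{Noncompact factors and the size of $D$}\label{sec:comp}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(1)]
Let each $X_n$ be locally compact, paracompact and scattered; we may assume $X_n\ne\emptyset$. We split $X_n$ into compact open pieces. First, $X_n$ has a base of compact open sets: if $x\in O$ with $O$ open and $N$ is a compact neighborhood of $x$, then by Lemma~\ref{lem:scattered}(b) there is $G$ clopen in $N$ with $x\in G\subseteq O\cap\operatorname{int}N$, and such a $G$ is compact and open in $X_n$. Second, a locally compact paracompact space is a topological sum of $\sigma$-compact clopen subspaces \cite[5.1.27]{Eng}. Each summand is the union of countably many compact open sets $G_0,G_1,\dots$, and the sets $G_k\setminus\bigcup_{j<k}G_j$ are compact, open and pairwise disjoint. Discarding empty sets, we get a partition of $X_n$ into nonempty compact open scattered subspaces $X_{n,i}$ $(i\in I_n)$. Then $\square_nX_n$ is the disjoint union of the open boxes $\prod_nX_{n,f(n)}$, $f\in\prod_nI_n$, whose subspace topology is the box topology. Each is a $D$-space by Theorem~\ref{thm:main}, so their sum is one by Lemma~\ref{lem:basic}.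

The space $\omega_1$ is locally compact and scattered but not $D$ (Section~\ref{sec:intro}). The set $\{x:x_n=0\text{ for all }n\ge1\}$ is a closed copy of $\omega_1$ in $\square\omega_1^\omega$, so $\square\omega_1^\omega$ is not a $D$-space by Lemma~\ref{lem:basic}; paracompactness cannot be dropped. The space $\square(\omega_1+1)^\omega$ is a $D$-space by Theorem~\ref{thm:main} and contains $\square\omega_1^\omega$ as a subspace, so it is not hereditarily $D$.
\end{proof}

The bound $\mathfrak c$ comes from counting searches: a successful stage is determined by countably many subsets of $\omega$, however large the factors are.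

\begin{proof}[Proof of Theorem~\ref{thm:comp}(2)]
We use the notation of Sections~\ref{sec:nabla} and~\ref{sec:search}. First let $\mathcal G$ be an open cover of $\nabla$. Choose an assignment $v$ with domain $\mathcal K^*$ such that each $\langle v(\theta)\rangle$ is contained in a member of $\mathcal G$; this is possible because $\operatorname{top}(\theta)$ lies in such a member. All $v$-searches have length $\omega_1$, so by Lemma~\ref{lem:terminate} the sets $\langle v(\theta^\alpha(p))\rangle$, $p\in\nabla$, $\alpha<\omega_1$, cover $\nabla$. It suffices to show that there are at most $\mathfrak c$ classes $\theta^\alpha(p)$. Let $A_\beta(p)=\{n:\hat p_n\notin v(\theta^\beta(p))_n\}\subseteq\omega$. Suppose $A_\beta(p)=A_\beta(p')$ for all $\beta<\alpha$. Then $\theta^\gamma(p)=\theta^\gamma(p')$ for $\gamma\le\alpha$, by induction: if this holds below $\gamma$, the two searches have the same $V_n^{<\gamma}$, and $\varphi_{V_n^{<\gamma}}(\hat p_n)=\varphi_{V_n^{<\gamma}}(\hat p'_n)$, as both take the value $0$ at $\beta$ exactly when $n\in A_\beta(p)$; now use \eqref{eq:search}. So for each $\alpha<\omega_1$ there are at most $\mathfrak c^{|\alpha|}\le\mathfrak c^{\,\omega}=\mathfrak c$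 classes $\theta^\alpha(p)$, and at most $\omega_1\cdot\mathfrak c=\mathfrak c$ altogether.

Now let $\mathcal G$ be an open cover of $\square$. For $p\in\nabla$ choose a countable $\mathcal G_p\subseteq\mathcal G$ covering the $\sigma$-compact fiber $q^{-1}(p)$, and by Lemma~\ref{lem:tube} an open $G(p)\ni p$ with $q^{-1}(G(p))\subseteq\bigcup\mathcal G_p$. At most $\mathfrak c$ of the sets $G(p)$ cover $\nabla$, and the union of the corresponding $\mathcal G_p$ is a subcover of size at most $\mathfrak c$. If $D\subseteq\square$ is closed discrete, consider the cover by $\square\setminus D$ and open sets $O_d$ $(d\in D)$ with $O_d\cap D=\{d\}$. Every subcover contains all $O_d$, so $|D|\le\mathfrak c$.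

Finally, let $N\subseteq\omega$ be infinite with $|X_n|\ge2$ for $n\in N$. By Lemma~\ref{lem:scattered}(b) choose clopen sets $\emptyset\ne P_n\subsetneq X_n$ for $n\in N$. The map $x\mapsto\{n\in N:x_n\in P_n\}$ sends $\square$ onto the power set of $N$, which has size $\mathfrak c$. Its fibers are open boxes, with factors $P_n$ or $X_n\setminus P_n$ for $n\in N$ and $X_n$ for $n\notin N$. Let $U(x)$ be the fiber containing $x$. If $U(D)=\square$, then $D$ meets every fiber, so $|D|\ge\mathfrak c$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BG}
Hector A. Barriga-Acosta and Paul M. Gartside,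
\emph{Box and Nabla Products that are D-Spaces},
arXiv:2111.10482 (2021).

\bibitem{Eng}
Engelking, \emph{General Topology}.

\end{thebibliography}
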